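# Lex against RevLex: quadratic forms with the fewest products

## Minimal Hilbert functions among algebras on $u$ quadrics

**Theorem 1.** Let $\mathbb{k}$ be a field, let $u$ be a positive integer, let $n$ be the unique integer with $\binom n2<u\le\binom{n+1}2$, and let $R=\mathbb{k}[x_1,\dots,x_n]$ with the standard grading. For $1\le i\le j\le n$ and $1\le i'\le j'\le n$ put

- $x_ix_j>_{\operatorname{Lex}}x_{i'}x_{j'}$ if $i<i'$, or if $i=i'$ and $j<j'$;
- $x_ix_j>_{\operatorname{RevLex}}x_{i'}x_{j'}$ if $j<j'$, or if $j=j'$ and $i<i'$.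

Let $\operatorname{Lex}(u)$ and $\operatorname{RevLex}(u)$ be the sets of the $u$ greatest monomials of degree two for these two orders. Then one of the algebras $\mathbb{k}[\operatorname{Lex}(u)]$, $\mathbb{k}[\operatorname{RevLex}(u)]$ has the minimal Hilbert function: if we call it $B$, then for every linearly independent $W'\subseteq R_2$ with $|W'|=u$ we have $\operatorname{HF}(B,i)\le\operatorname{HF}(\mathbb{k}[W'],i)$ for all $i\gg0$.

Here $R_2$ is the space of quadratic forms. For a linearly independent set $W\subseteq R_2$, $\mathbb{k}[W]$ is the subalgebra generated by $W$, and $\operatorname{HF}(\mathbb{k}[W],i)=\dim_{\mathbb{k}}\operatorname{span}W^i$, where $W^i$ is the set of products of $i$ elements of $W$.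

The problem is taken from Lisa Nicklasson, "Subalgebras generated in degree two with minimal Hilbert function", arXiv:1911.11038 (2019): prove or disprove the conjecture that one of the two algebras is always minimal. Theorem 1 says that the conjecture is true, over every field and for every $u$. A sharper statement says which of the two wins. It needs some notation, which stays fixed throughout:
$$N=n-1,\qquad m=\binom{n+1}2-u,\qquad [N]=\{1,\dots,N\},\qquad \beta_p(z)=\sum_{j=0}^p\binom zj\quad(p,z\ge0).$$
Since $u>\binom n2$, we have $0\le m\le N$. For $m\ge1$ write uniquely $m=\binom{k+1}2+r$ with $k\ge1$ and $0\le r\le k$, and put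
$$\Lambda=\Lambda_N(m)=\beta_{k-1}(N)+\varepsilon,\qquad \varepsilon=\binom{N-k+r-1}{r-1}\ \text{ if } r\ge1,\qquad \varepsilon=0\ \text{ if } r=0.$$

**Theorem 2.** Let $m\ge1$. (If $m=0$, both sets consist of all quadratic monomials.)

1. For every linearly independent $W'\subseteq R_2$ with $|W'|=u$,
$$\liminf_{i}\frac{(n-1)!\,\operatorname{HF}(\mathbb{k}[W'],i)}{i^{n-1}}\ \ge\ 2^{n-1}-\max(2^{m-1},\Lambda).$$
Equality (with a limit) holds for $\operatorname{RevLex}(u)$ if $2^{m-1}\ge\Lambda$, and for $\operatorname{Lex}(u)$ if $\Lambda\ge2^{m-1}$.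
2. A strongly stable set of $u$ quadratic monomials in $x_1,\dots,x_n$, other than $\operatorname{Lex}(u)$ and $\operatorname{RevLex}(u)$, does not attain this bound.
3. $\operatorname{Lex}(u)$ is minimal if and only if $\Lambda\ge2^{m-1}$. $\operatorname{RevLex}(u)$ is minimal if and only if $2^{m-1}>\Lambda$, or $m\le2$ (then the two sets coincide), or $(m,n)\in\{(3,4),(4,7)\}$ (then the two Hilbert functions coincide).

("Strongly stable" is defined in the section on shifting below.)

Let us unpack this. The space $\operatorname{span}W^i$ depends only on $V=\operatorname{span}W$; it is the space $V^i$ spanned by all products of $i$ elements of $V$. So we choose a $u$-dimensional space of quadrics and want as few independent products as possible in large degrees. The number $m$ counts how many quadratic monomials are left out, and the choice of $n$ means that at most $n-1$ are left out. If $m=0$ then $V=R_2$, and $\dim V^i=\dim R_{2i}=\binom{2i+N}N\sim 2^N i^N/N!$. This explains the $2^{n-1}$ in Theorem 2: leaving out $m$ monomials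 lowers the normalized leading coefficient $2^{n-1}$ by at most $\max(2^{m-1},\Lambda)$.

For $m=1$ both sets omit $x_n^2$, and for $m=2$ both omit $x_n^2$ and $x_{n-1}x_n$. The first difference is at $m=3$: $\operatorname{Lex}$ omits $x_n^2,x_{n-1}x_n,x_{n-1}^2$, while $\operatorname{RevLex}$ omits $x_n^2,x_{n-1}x_n,x_{n-2}x_n$. Here $k=2$, $r=0$ and $\Lambda=\beta_1(N)=N+1$, against $2^{m-1}=4$. As $N\ge m=3$, there is a tie at $n=4$, and Lex wins for $n\ge5$. For $m=6$ we have $k=3$, $r=0$, $\Lambda=\beta_2(N)$ and $2^{m-1}=32$. Since $\beta_2(6)=22$, $\beta_2(7)=29$ and $\beta_2(8)=37$, RevLex wins for $n=7,8$ and Lex for $n\ge9$. So the winner can change with $n$ when $m$ is fixed.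

## Two quadrics in two variables, seven in four

Take $n=2$, $u=2$. For linearly independent quadrics $f,g$, the products $f^i,f^{i-1}g,\dots,g^i$ are linearly independent: over an algebraic closure of $\mathbb{k}$ a relation among them factors into linear factors $\alpha f+\beta g$, one of which would have to vanish. So the Hilbert function is $i+1$ for every choice, including $\operatorname{Lex}(2)=\operatorname{RevLex}(2)=\{x_1^2,x_1x_2\}$. For $n=3$ we have $m\le2$, so the two candidate sets coincide.

The first case with two different candidates is $n=4$, $u=7$, $m=3$. The set $\operatorname{Lex}(7)$ consists of the quadratic monomials divisible by $x_1$ or $x_2$. Its $i$-fold products are the monomials of degree $2i$ whose degree $j$ in $x_1,x_2$ is at least $i$, so there are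
$$\sum_{j=i}^{2i}(j+1)(2i-j+1)$$
of them. The set $\operatorname{RevLex}(7)$ consists of the six quadratic monomials in $x_1,x_2,x_3$ and $x_1x_4$. Its $i$-fold products are $(x_1x_4)^e$ times a monomial of degree $2(i-e)$ in $x_1,x_2,x_3$, so there are $\sum_{e=0}^i\binom{2(i-e)+2}{2}$ of them. For $i=2$ the first sum is $9+8+5=22$ and the second is $15+6+1=22$. We shall see that they agree for all $i$; this is the pair $(m,n)=(3,4)$ of Theorem 2(3).

## From forms to strongly stable sets of monomials

Fix a monomial order. For a space $V$ of forms of one degree, let $\operatorname{in}(V)$ be the set of initial monomials of the nonzero elements of $V$. Two textbook facts are used: $|\operatorname{in}(V)|=\dim V$, and the initial monomial of a product is the product of the initial monomials. Also, for a set $A$ of monomials, $\operatorname{HF}(\mathbb{k}[A],i)=|A^i|$, which does not depend on the field.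

**Definition.** A set $S$ of quadratic monomials is *strongly stable* if $x_bx_c\in S$ and $a<b$ imply $x_ax_c\in S$ (here $c$ may be equal to $a$ or $b$).

For example, $\{x_1^2,x_1x_2\}$ is strongly stable and $\{x_1^2,x_2^2\}$ is not. The sets $\operatorname{Lex}(u)$ and $\operatorname{RevLex}(u)$ are strongly stable, because lowering an index makes a monomial greater in both orders.

**Proposition 3.** For every linearly independent $W'\subseteq R_2$ with $|W'|=u$ there is a strongly stable set $S$ of $u$ quadratic monomials in $x_1,\dots,x_n$ with $\operatorname{HF}(\mathbb{k}[S],i)\le\operatorname{HF}(\mathbb{k}[W'],i)$ for all $i$.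

**Step 1. From forms to monomials.** This step replaces $W'$ by a set of monomials. Let $V=\operatorname{span}W'$. Then $A=\operatorname{in}(V)$ has $u$ elements, and $\operatorname{in}(V)^i\subseteq\operatorname{in}(V^i)$. Hence $|A^i|\le\dim V^i=\operatorname{HF}(\mathbb{k}[W'],i)$.

**Step 2. One shift.** This step moves a monomial set $A$ towards strong stability without increasing any $|A^i|$. Since $|A^i|$ does not see the field, we now work over $\mathbb{Q}$. Fix $a<b$, let $g$ be the automorphism $x_b\mapsto x_b+x_a$ fixing the other variables, let $V=\operatorname{span}_{\mathbb{Q}}A$, use the lexicographic order with $x_1>\dots>x_n$, and put $\sigma_{ab}A=\operatorname{in}(gV)$. As in Step 1,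
$$|(\sigma_{ab}A)^i|\le\dim(gV)^i=\dim V^i=|A^i|\qquad\text{for all } i .$$
To see what $\sigma_{ab}$ does, write each quadratic monomial as $x_a^{d-e}x_b^ew$ with $w$ free of $x_a,x_b$ and $d=2-\deg w$. Grouping by $w$ splits the monomials into disjoint classes. The space $V$ is the direct sum of its parts in the spans of the classes, and $g$ preserves the span of each class. The initial monomial of a sum of elements from different classes is the initial monomial of one of them. So $\operatorname{in}(gV)$ can be computed class by class. I claim that in each class $A$ is replaced by the same number of monomials with the largest $x_a$-exponents.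

If $d=0$, or if $A$ contains all or none of the class, nothing changes. If $d=1$, the class is $\{x_aw,x_bw\}$; the form $x_bw\mapsto x_bw+x_aw$ has initial monomial $x_aw$, and $x_aw$ is fixed. If $d=2$, the class is $\{x_a^2,x_ax_b,x_b^2\}$. A single monomial of it has an image that contains $x_a^2$ with coefficient $1$, so the initial monomial is $x_a^2$. For two monomials there are three cases. The span of $\{x_a^2,x_ax_b\}$ is preserved. From $\{x_a^2,x_b^2\}$ we get $x_a^2$ and, modulo it, $2x_ax_b+x_b^2$. From $\{x_ax_b,x_b^2\}$ we get $x_a^2+x_ax_b$ and, after subtracting it from $x_a^2+2x_ax_b+x_b^2$, the form $x_ax_b+x_b^2$. In all three cases the initial monomials are $x_a^2$ and $x_ax_b$.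

The coefficient $2$ is why we moved to $\mathbb{Q}$: in characteristic two the pair $\{x_a^2,x_b^2\}$ would be left unchanged, although it is not strongly stable.

**Step 3. Repeat.** This step reaches a strongly stable set. If $\sigma_{ab}A\ne A$, the total of all variable indices over $A$ drops strictly. So after finitely many shifts we reach a set $S$, still with $u$ elements, fixed by all $\sigma_{ab}$ with $a<b$. Let $x_bx_c\in S$ and $a<b$. The monomial $x_ax_c$ lies in the same class as $x_bx_c$ and has a larger $x_a$-exponent, and $S$ contains the top part of each class, so $x_ax_c\in S$. This proves Proposition 3. $\square$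

## Sorted products and multichains

Let $\Delta=\{(i,j):1\le i\le j\le n\}$. Think of $(i,j)$ as the cell in row $i$ and column $j$, with rows numbered downwards. For a strongly stable $S$ with $|S|=u$ let $D=\{(i,j)\in\Delta:x_ix_j\in S\}$. Strong stability says that $D$ is closed under componentwise decrease inside $\Delta$: from $x_ix_j$ pass to $x_{i'}x_j$ and then to $x_{i'}x_{j'}$. Moreover $(1,n)\in D$. Otherwise $D$ has no cell in column $n$, and then $|D|\le\binom n2<u$.

**Step 4. Which monomials are products?** A monomial of degree $2i$ can be split into quadratic monomials in many ways; this step shows that one splitting decides.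

**Lemma 4.** For $c_1\le\dots\le c_{2i}$, the monomial $x_{c_1}\cdots x_{c_{2i}}$ lies in $S^i$ if and only if $(c_j,c_{2i+1-j})\in D$ for $1\le j\le i$.

*Proof.* "If" is clear. Conversely, suppose the positions $1,\dots,2i$ are partitioned into pairs that represent elements of $S$. Fix $j\le i$ and consider the top $j$ positions $2i+1-j,\dots,2i$. If two of them are paired with each other, both entries of that pair are at least $c_{2i+1-j}\ge c_j$, so the corresponding cell of $D$ dominates $(c_j,c_{2i+1-j})$ componentwise. Otherwise they have $j$ distinct partners, all among the positions $1,\dots,2i-j$, and one partner is at a position $\ge j$. The pair containing it has smaller entry at least $c_j$ and larger entry at least $c_{2i+1-j}$, so again a cell of $D$ dominates $(c_j,c_{2i+1-j})$. As $D$ is closed under decrease, $(c_j,c_{2i+1-j})\in D$. $\square$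

Order $D$ by
$$(a,b)\le(c,d)\iff a\le c\ \text{ and }\ b\ge d .$$
The cells $(c_1,c_{2i}),(c_2,c_{2i-1}),\dots,(c_i,c_{i+1})$ form a multichain (a weakly increasing sequence) in this order. Conversely a multichain $(a_1,b_1)\le\dots\le(a_i,b_i)$ in $D$ gives the sorted sequence $a_1\le\dots\le a_i\le b_i\le\dots\le b_1$. So $\operatorname{HF}(\mathbb{k}[S],i)$ is the number of multichains of length $i$ in $D$.

## Lattice paths count multichains

**Definition.** A *path* is a sequence of $n$ cells of $\Delta$ that starts at $(1,n)$, ends on the diagonal, and has steps $\mathsf{L}:(i,j)\to(i,j-1)$ and $\mathsf{V}:(i,j)\to(i+1,j)$. A *corner* of a path $\pi$ is a cell entered by $\mathsf V$ that is either left by $\mathsf L$ or terminal; $\operatorname{cor}(\pi)$ is the set of corners and $h(\pi)=|\operatorname{cor}(\pi)|$.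

Each step lowers $j-i$ by one, from $N$ down to $0$. So a path has exactly $N$ steps, and every word of length $N$ in $\mathsf L,\mathsf V$ occurs. The number $h(\pi)$ is the number of maximal runs of $\mathsf V$ in the word; in particular $h(\pi)\le N$. For $n=3$ the four words $\mathsf{LL},\mathsf{LV},\mathsf{VL},\mathsf{VV}$ have corner sets $\emptyset$, $\{(2,2)\}$, $\{(2,3)\}$, $\{(3,3)\}$.

**Step 5. A canonical path through each chain.** A multichain lies on several paths. This step picks one of them, so that nothing is counted twice.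

**Lemma 5.** For each chain $T\subseteq D$ there is a unique path $\pi\supseteq T$ with $\operatorname{cor}(\pi)\subseteq T$, and this path lies in $D$.

*Proof.* Existence: from $(1,n)$ to the first element of $T$, and between consecutive elements of $T$, go left first and then down. After the last element of $T$ (or from $(1,n)$ if $T=\emptyset$) go left to the diagonal. A segment from $(a,b)$ to $(c,d)$ consists of the cells $(a,j)$ with $d\le j\le b$ and $(i,d)$ with $a\le i\le c$. These are in $\Delta$ because $a\le c\le d$, and in $D$ because they are dominated componentwise by $(a,b)$ and $(c,d)$ respectively. The cells of the final segment are dominated by its first cell. Inside a segment the word is $\mathsf{L}\cdots\mathsf{L}\mathsf{V}\cdots\mathsf{V}$, and in the final segment it is $\mathsf L\cdots\mathsf L$, so every corner is in $T$.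

Uniqueness: a path with the two properties visits the elements of $T$ in their order. Between consecutive elements of $T\cup\{(1,n)\}$ it has no interior corner, so no $\mathsf V$ is followed there by $\mathsf L$, and the word is $\mathsf{L}\cdots\mathsf{L}\mathsf{V}\cdots\mathsf{V}$, which is determined by the end cells. If a $\mathsf V$ step occurred after the last element of $T$ (or after $(1,n)$ if $T=\emptyset$), the cell entered by the last such step would be a corner outside $T$. So the rest is $\mathsf L\cdots\mathsf L$. $\square$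

**Step 6. The exact Hilbert function.** Now we count. Every path is a chain, so a multiset of cells of a path $\pi\subseteq D$ is a multichain in $D$. By Lemma 5, applied to the support of a multichain, each multichain of length $i$ arises exactly once as a pair consisting of a path $\pi\subseteq D$ and a multiset of $i$ cells of $\pi$ that contains all corners of $\pi$. Remove each corner once: what remains is an arbitrary multiset of size $i-h(\pi)$ on the $N+1$ cells of $\pi$. Hence for $i\ge1$
$$\operatorname{HF}(\mathbb{k}[S],i)=\sum_{\pi\subseteq D}\binom{i-h(\pi)+N}{N},\tag{1}$$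
where the summand is $0$ if $i<h(\pi)$ (then $0\le i-h(\pi)+N<N$).

Check with $n=3$, $m=1$, $D=\Delta\setminus\{(3,3)\}$. The paths $\mathsf{LL},\mathsf{LV},\mathsf{VL}$ lie in $D$, so $\operatorname{HF}=\binom{i+2}2+2\binom{i+1}2$. This is $5=u$ for $i=1$ and $12$ for $i=2$. Directly, $S^2$ consists of the $15$ quartic monomials except $x_3^4,x_1x_3^3,x_2x_3^3$.

## Strict partitions and subsets of $[N]$

**Step 7. Encode the complement and the paths.** By (1), the leading coefficient of the Hilbert function is governed by how many of the $2^N$ paths meet the complement of $D$. This step turns that into a count of subsets of $[N]$.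

Let $C=\Delta\setminus D$, so $|C|=m$, and let $\mu_t$ be the number of cells of $C$ in column $n+1-t$. As $C$ is closed under componentwise increase in $\Delta$, these are the lowest $\mu_t$ cells of the column. If $\mu_{t+1}\ge1$, then $C$ contains rows $n-t-\mu_{t+1}+1,\dots,n-t$ of column $n-t$. Hence it contains rows $n-t-\mu_{t+1}+1,\dots,n-t+1$ of column $n-t+1$, which gives $\mu_t\ge\mu_{t+1}+1$. So $\mu=(\mu_1>\mu_2>\cdots)$ is a *strict partition* of $m$: its positive parts are distinct. It determines $D$. For $\operatorname{Lex}(7)$ with $n=4$, $C=\{(4,4),(3,4),(3,3)\}$ and $\mu=(2,1)$.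

For a path with word $w_1\cdots w_N$ let $Q=\{N+1-p:w_p=\mathsf L\}\subseteq[N]$. This is a bijection between paths and subsets of $[N]$. Write $Q=\{q_1>q_2>\dots>q_{|Q|}\}$ and $q_t=0$ for $t>|Q|$. Let $t\le|Q|+1$ and let $j=n+1-t$, which is a column visited by the path. If $t\le|Q|$, the $t$-th $\mathsf L$ is at position $p_t=N+1-q_t$ and is preceded by $p_t-t$ steps $\mathsf V$. So the lowest cell of the path in column $j$ is in row $1+p_t-t=n+1-t-q_t=j-q_t$. If $t=|Q|+1$, the path ends in column $j$ at the diagonal, in row $j=j-q_t$. In both cases the path meets $C$ in column $j$ if and only if $j-q_t\ge j-\mu_t+1$, that is, $q_t<\mu_t$. Columns with $t>|Q|+1$ are not visited; if $\mu_t>0$ for such a $t$, then already $q_{|Q|+1}=0<\mu_{|Q|+1}$. So the path avoids $C$ if and only if $q_t\ge\mu_t$ for all $t$. We write $Q\supseteq\mu$ for this condition (it is a componentwise comparison, not an inclusion of sets) and say that $Q$ *fails* $\mu$ otherwise. Put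
$$H_N(\mu)=\#\{Q\subseteq[N]:q_t<\mu_t\text{ for some }t\}.$$
The runs of $\mathsf V$ correspond to the maximal intervals of $[N]\setminus Q$; let $\rho(Q)$ be their number. Then (1) becomes, for $i\ge1$,
$$\operatorname{HF}(\mathbb{k}[S],i)=\sum_{Q\supseteq\mu}\binom{i-\rho(Q)+N}{N}=\bigl(2^N-H_N(\mu)\bigr)\frac{i^N}{N!}+O(i^{N-1}),\tag{2}$$
and this is a polynomial in $i$ for $i\gg0$. For large $i$ a small Hilbert function means a large $H_N(\mu)$.

In the example $n=3$, $\mu=(1)$: the words $\mathsf{VV},\mathsf{VL},\mathsf{LV},\mathsf{LL}$ give $Q=\emptyset,\{1\},\{2\},\{1,2\}$, and only $Q=\emptyset$ has $q_1<1$.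

## The numbers $2^{m-1}$ and $\Lambda$

**Step 8. The two candidates.** This step computes $H_N$ for RevLex and Lex. Let $m\ge1$, $\delta_k=(k,k-1,\dots,1)$, and let $\lambda(m)=\delta_k+(1^r)$, that is, $\delta_k$ with its first $r$ parts raised by one.

**Lemma 6.** $\operatorname{RevLex}(u)$ has strict partition $(m)$, and $H_N((m))=2^{m-1}$. $\operatorname{Lex}(u)$ has strict partition $\lambda(m)$, and $H_N(\lambda(m))=\Lambda$. More precisely, $Q$ fails $\lambda(m)$ exactly if $|Q|\le k-1$, or $r\ge1$ and $Q=\{1,\dots,k-r+1\}\cup T$ with $T$ an $(r-1)$-subset of $[k-r+2,N]$.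

*Proof.* Since $m<n$, the $m$ smallest monomials for RevLex are the bottom $m$ cells of column $n$, so $\mu=(m)$. Here $Q$ fails if and only if $q_1<m$, that is, $Q\subseteq[m-1]$; there are $2^{m-1}$ such sets.

The $m$ smallest monomials for Lex fill the bottom $k$ rows, which have $1+2+\dots+k$ cells, and then the $r$ rightmost cells of row $n-k$ (which has $k+1>r$ cells; it exists because $k\le m\le N$). Column $n+1-t$ meets the bottom $k$ rows in $k+1-t$ cells for $t\le k$, and the extra cells are in the columns $n+1-t$ with $t\le r$. So $\mu=\lambda(m)$.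

Every $Q$ with $|Q|\le k-1$ fails, because $q_k=0$ and $\lambda(m)$ has $k$ parts. Let $|Q|\ge k$. Then $q_t\ge k-t+1$ for $t\le k$, since $q_t>\dots>q_k\ge1$. So failure means $q_t=k-t+1$ for some $t\le r$. That equality forces $q_{t'}=k-t'+1$ for $t\le t'\le k$, and $|Q|=k$ because $q_k=1$. So failure for some $t\le r$ is equivalent to the equality at $t=r$: the elements $q_r,\dots,q_k$ are $k-r+1,\dots,1$, and $q_1,\dots,q_{r-1}$ form any $(r-1)$-subset of $[k-r+2,N]$. This gives $\beta_{k-1}(N)+\binom{N-k+r-1}{r-1}$ sets if $r\ge1$ and $\beta_{k-1}(N)$ if $r=0$. $\square$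

## Why moving cells one at a time stalls, and the inequality to prove

We want to show that $(m)$ and $\lambda(m)$ maximize $H_N$ among strict partitions of $m$. A sensible first attempt continues the shifting: move one cell of $C$ at a time, always towards Lex or always towards RevLex, and show that $H_N$ never drops. Take $m=6$, $N=7$. We have $H_7((6))=32$ and $H_7((3,2,1))=\beta_2(7)=29$. For $(5,1)$, failure means $Q\subseteq[4]$ or $|Q|\le1$, which gives $16+8-5=19$ sets. For $(4,2)$, failure means $Q\subseteq[3]$ ($8$ sets) or $|Q\cap[2,7]|\le1$ ($2\cdot7=14$ sets), and $2\cdot3=6$ sets satisfy both, which gives $16$. Along $(6),(5,1),(4,2),(3,2,1)$ the values are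
$$32,\quad 19,\quad 16,\quad 29 .$$
The first move towards Lex loses, and so does the first move towards RevLex. A monotone compression towards one fixed end is impossible.

A second attempt is the union bound. Failure of $\mu$ is the union of the events $q_t<\mu_t$, and one can add their sizes. Take $m=5$, $N=8$, $\mu=(4,1)$: the events have sizes $2^3=8$ and $\beta_1(8)=9$, with sum $17$. But $\max(2^{m-1},\Lambda)=\max(16,2N)=16$. The true value is $8+9-4=13$, since $4$ subsets of $[3]$ have at most one element. So the plain union bound is too weak here, where $\mu$ has $k=2$ parts.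

The remedy is to treat partitions with $k$ parts separately. If $\mu$ has exactly $k$ parts, then $\mu$ and $\lambda(m)$ both fail all $\beta_{k-1}(N)$ sets of size at most $k-1$. We cancel these and compare only the remaining small counts. If $\mu$ has at most $k-1$ parts, the events have sizes of lower order in $N$ than $\beta_{k-1}(N)$; then the union bound is good enough, provided we compare with the right one of the two competitors for each $N$.

**Theorem 7.** Let $N\ge m\ge1$ and let $\mu$ be a strict partition of $m$ with $\mu\ne(m),\lambda(m)$. Then $H_N(\mu)<\max(2^{m-1},\Lambda_N(m))$.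

Let $s$ be the number of parts of $\mu$. Since $\binom{s+1}2\le m<\binom{k+2}2$, we have $s\le k$. Since $\mu\neq(m)$, we have $s\ge2$, so $k\ge2$. The next two sections treat $s=k$ and $2\le s\le k-1$.

## Partitions with exactly $k$ parts

**Lemma 8.** If $s=k\ge2$, $\mu\ne\lambda(m)$ and $N\ge m$, then $H_N(\mu)\le\Lambda$, and the inequality is strict unless $(k,r,N)=(2,2,5)$.

In this section and the next, $i$ is an index of a part; the degree variable does not occur.

**Step 9. Cancel the common failures.** This step reduces the lemma to a count $E(\nu)$. If $r=0$, then $\mu$ has $k$ distinct positive parts with sum $\binom{k+1}2$, so $\mu=\delta_k=\lambda(m)$, which is excluded. Let $r\ge1$. Then $\mu=\delta_k+\nu$ with $\nu$ a partition of $r$, since the differences $\mu_t-(k-t+1)$ are nonnegative and weakly decreasing. All $Q$ with $|Q|\le k-1$ fail $\mu$. So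
$$H_N(\mu)=\beta_{k-1}(N)+E(\nu),\qquad E(\nu)=\#\{Q:|Q|\ge k,\ Q\not\supseteq\mu\}.$$
Put $X=N-k$; from $N\ge m=\binom{k+1}2+r$ we get $X\ge\binom k2+r$. By Lemma 6, $E(1^r)=\binom{X+r-1}{r-1}$. We must show $E(\nu)\le\binom{X+r-1}{r-1}$, strictly for $\nu\ne1^r$ unless $(k,r,N)=(2,2,5)$. We use induction on $r$ with $k$ and $N$ fixed; the inequality $X\ge\binom k2+r$ is inherited by smaller $r$. For $r=1$ only $\nu=(1)$ exists.

**Step 10. Lower the last part.** This step bounds the increment in the induction. Let $r\ge2$ and $\nu\ne1^r$. Let $i$ be the number of parts of $\nu$ and $t=\nu_i$ its last part, so $i\le r-1$ and $it\le r$. Let $\nu^-$ be $\nu$ with the last part lowered by $1$. By induction $E(\nu^-)\le\binom{X+r-2}{r-2}$. The difference $E(\nu)-E(\nu^-)$ counts the $Q$ with $|Q|\ge k$, $q_i=\mu_i-1$, and $q_j\ge\mu_j$ for $j\ne i$. For such $Q$ the elements $q_1,\dots,q_{i-1}$ form an $(i-1)$-subset of $[\mu_i,N]$, and the elements after $q_i$ form a subset of $[1,\mu_i-2]$ of size at least $k-i$. Since $\mu_i=k-i+1+t$,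 the first interval has $X+i-t$ elements and the second has $k-i+t-1$. Hence
$$E(\nu)-E(\nu^-)\le U:=\binom{X+i-t}{i-1}\,v,\qquad v=\sum_{j\ge k-i}\binom{k-i+t-1}{j}=\beta_{t-1}(k-i+t-1),$$
where the last equality passes to complements. Because $\binom{X+r-2}{r-2}+\binom{X+r-2}{r-1}=\binom{X+r-1}{r-1}$, it suffices to show
$$U<\binom{X+r-2}{r-1},\tag{3}$$
with $\le$ in the exceptional case.

**Step 11. The case $i=1$.** Here $\nu=(r)$, $t=r\ge2$ and $U=\beta_{r-1}(k+r-2)$. By Vandermonde's identity,
$$\beta_p(Y)\le\sum_j\binom Yj\binom p{p-j}=\binom{Y+p}p,$$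
so $U\le\binom{k+2r-3}{r-1}$. This is less than $\binom{X+r-2}{r-1}$ as soon as $X>k+r-1$. If $k\ge3$ this holds, since $X\ge\binom k2+r\ge k+r$. If $k=2$, then $r=2$, $U=\beta_1(2)=3$, and $\binom X1=N-2\ge3$ because $N\ge m=5$, with equality only for $N=5$. This is the exceptional case.

**Step 12. The case $i\ge2$, $t=1$.** Here $v=\beta_0=1$, and
$$U=\binom{X+i-1}{X}\le\binom{X+r-2}{X}=\binom{X+r-2}{r-2}<\binom{X+r-2}{r-1},$$
because $i\le r-1$ and the quotient of the last two binomials is $X/(r-1)>1$.

**Step 13. The case $i\ge2$, $t\ge2$.** Here both factors of $U$ matter, and we show that the gain in the binomial beats $v$. Since $i-t\le r-2$, we have $\binom{X+i-t}{i-1}\le\binom{X+r-2}{i-1}$, and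
$$\binom{X+r-2}{r-1}\Big/\binom{X+r-2}{i-1}=\prod_{j=i}^{r-1}\frac{X+r-1-j}{j}\ge\Bigl(\frac X{r-1}\Bigr)^{r-i}.$$
As $r\le k$,
$$\frac X{r-1}\ge1+\frac{\binom k2+1}{r-1}\ge1+\frac{\binom k2+1}{k-1}=1+\frac k2+\frac1{k-1}>1+\frac k2 .$$
Moreover $r-i\ge it-i=i(t-1)\ge2(t-1)$. So the quotient exceeds $\bigl(1+\frac k2\bigr)^{2(t-1)}=\bigl(1+k+\frac{k^2}4\bigr)^{t-1}$. On the other side, $\beta_p(Y)\le\sum_{j\le p}\binom pjY^j=(1+Y)^p$, because $\binom Yj\le Y^j$. With $i\ge2$ and $t\le r/i\le k/2$ this gives
$$v\le(k-i+t)^{t-1}\le\Bigl(\frac{3k}2-2\Bigr)^{t-1}.$$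
Since $\bigl(1+k+\frac{k^2}4\bigr)-\bigl(\frac{3k}2-2\bigr)=\frac{k^2}4-\frac k2+3>0$ (its discriminant is negative), $v$ is less than the quotient. Hence $U<\binom{X+r-2}{r-1}$. This proves (3) in all cases, and Lemma 8. $\square$

## Partitions with at most $k-1$ parts

**Lemma 9.** If $k\ge3$, $2\le s\le k-1$ and $N\ge m$, then $H_N(\mu)<M:=\max(2^{m-1},\beta_{k-1}(N))$.

Note that $\beta_{k-1}(N)\le\Lambda$. Put $l=k-1\ge2$.

**Step 14. Two facts on partial binomial sums.** They control how the sums grow with $N$.

**(F1)** $\beta_p(z+1)=\beta_p(z)+\beta_{p-1}(z)\le2\beta_p(z)$, with $\beta_{-1}=0$. This is Pascal's rule.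

**(F2)** For $0\le a\le b$, the quotient $\beta_b(z)/\beta_a(z)$ is nondecreasing in the integer $z\ge b$. Indeed, for $0\le d<c\le z$,
$$\binom zd\Big/\binom zc=\frac{c!}{d!}\prod_{e=d}^{c-1}\frac1{z-e}$$
is nonincreasing in $z$. Summing over $d\le a$, the quotient $\beta_a(z)/\binom zc$ is nonincreasing in $z\ge c$ for each $c>a$. So $\beta_b(z)/\beta_a(z)=1+\sum_{c=a+1}^b\binom zc/\beta_a(z)$ is nondecreasing in $z\ge b$.

**Step 15. The union bound.** This step bounds $H_N(\mu)$ by a sum in which $\mu$ is replaced by its extreme possible parts. For $t\le s$ let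
$$A_t=\{Q:q_t<\mu_t\}=\{Q:|Q\cap[\mu_t,N]|\le t-1\},\qquad |A_t|=2^{\mu_t-1}\beta_{t-1}(N+1-\mu_t).$$
Then $H_N(\mu)=|\bigcup_{t\le s}A_t|$. As $\emptyset$ lies in every $A_t$ and $s\ge2$,
$$H_N(\mu)<\sum_{t\le s}|A_t|.\tag{4}$$
For $t=1$: the other $s-1$ parts sum to at least $\binom s2$, so $\mu_1\le m-\binom s2$ and
$$|A_1|=2^{\mu_1-1}\le2^{-\binom s2}\,2^{m-1}\le2^{-\binom s2}M .$$
For $2\le i\le s$: $i\mu_i+\binom i2\le\mu_1+\dots+\mu_i\le m$, so
$$\mu_i\le\alpha_i:=\Bigl\lfloor\frac mi-\frac{i-1}2\Bigr\rfloor .$$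
For $2\le i\le l$ we have $\alpha_i\ge2$, because $i^2+3i\le(k-1)(k+2)=k^2+k-2\le2m$. Also $\alpha_i\le m\le N$. By (F1), $a\mapsto2^{a-1}\beta_{i-1}(N+1-a)$ is nondecreasing on $1\le a\le N$. Hence for $2\le i\le s$
$$|A_i|\le2^{\alpha_i-1}\beta_{i-1}(N+1-\alpha_i)\le2^{\alpha_i-1}\beta_{i-1}(N-1).\tag{5}$$

**Step 16. The worst $N$ is where the two competitors cross.** This step removes $N$ from the problem. As $N$ grows, $2^{m-1}$ is constant and $\beta_l(N)$ increases. The bound (5) grows, but more slowly than $\beta_l(N)$. So the quotient of (5) by $M$ should be largest near the crossing of $2^{m-1}$ and $\beta_l(N)$. Let $P$ be the largest integer with $\beta_l(P)<2^{m-1}$; then $\beta_l(P+1)\ge2^{m-1}$. Since $\beta_l(l)=2^l<2^{m-1}$ (as $m-1\ge\binom{k+1}2-1>k-1=l$), we have $P\ge l$. Put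
$$\tau_i=2^{\alpha_i-m}\beta_{i-1}(P)\qquad(2\le i\le l).$$
I claim that $|A_i|\le\tau_iM$ for $2\le i\le s$. If $N\le P$, then (5) gives $|A_i|\le2^{\alpha_i-1}\beta_{i-1}(P)=\tau_i2^{m-1}\le\tau_iM$. If $N\ge P+1$, then $N-1\ge P\ge l$, and
$$\frac{\beta_l(N)}{\beta_{i-1}(N-1)}=\frac{\beta_l(N-1)}{\beta_{i-1}(N-1)}+\frac{\beta_{l-1}(N-1)}{\beta_{i-1}(N-1)}$$
is nondecreasing in $N\ge P+1$ by (F2), because $i-1\le l-1$. So
$$\frac{|A_i|}{\beta_l(N)}\le\frac{2^{\alpha_i-1}\beta_{i-1}(P)}{\beta_l(P+1)}\le\frac{2^{\alpha_i-1}\beta_{i-1}(P)}{2^{m-1}}=\tau_i,$$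
and $\beta_l(N)\le M$. This proves the claim.

By (4), Lemma 9 holds whenever
$$2^{-\binom s2}+\sum_{i=2}^s\tau_i\le1 .\tag{6}$$
For all $s$ with $2\le s\le l$ at once it suffices that
$$\tau_2\le\tfrac12\qquad\text{and}\qquad\sum_{i=2}^l\tau_i\le\tfrac78 :\tag{7}$$
the first inequality gives (6) for $s=2$, and the second, with $2^{-\binom s2}\le\frac18$, for $s\ge3$.

**Step 17. A convenient bound for $\tau_i$.** This step avoids computing $P$ exactly. For $1\le b\le j\le l\le P$ we have $\binom P{b-1}=\frac b{P+1-b}\binom Pb\le\frac j{P+1-j}\binom Pb$. Summing over $b$ gives $\beta_{j-1}(P)\le\frac j{P+1-j}\beta_j(P)$. Apply this for $j=i,\dots,l$ and use $\beta_l(P)<2^{m-1}$: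
$$\tau_i\le2^{\alpha_i-1}\prod_{j=i}^l\frac j{P+1-j}.\tag{8}$$
The right side decreases in $P$, so a lower bound for $P$ may be inserted.

**Step 18. All $k\ge7$ at once.** This step proves (7) for $l\ge6$. Here $m-1=\frac{l^2+3l}2+r$. Let
$$Z=2^{(m-1)/l}=2^{(l+3)/2+r/l}\ge2^{4.5}.$$
For $z\ge l$,
$$\beta_l(z)\Bigl(\frac lz\Bigr)^l\le\sum_j\binom zj\Bigl(\frac lz\Bigr)^j=\Bigl(1+\frac lz\Bigr)^z\le e^l,$$
that is, $\beta_l(z)\le(ez/l)^l$. Together with $\beta_l(P+1)\ge2^{m-1}=Z^l$ this gives $P+1\ge lZ/e$. So $P+1-j\ge l(Z/e-1)$ for $j\le l$. Put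
$$p=l+1-i,\qquad c_i=\prod_{j=i}^l\frac jl\le1,\qquad \kappa=\frac Z{Z/e-1}=\frac e{1-e/Z}<3.09 .$$
(For $Z=2^{4.5}>22.62$ we have $e/Z<0.1202$ and $2.7183/0.8798<3.09$; $\kappa$ decreases in $Z$.) Then (8) gives $\tau_i\le c_i\,2^{\alpha_i-1}Z^{-p}\kappa^p$. Since $l+1=i+p$, we have $2m=(i+p)(i+p+1)+2r$, so
$$\alpha_i-1\le\frac{2m-i^2-i}{2i}=p+\frac{p(p+1)}{2i}+\frac ri .$$
Subtract $p\log_2Z=p\bigl(\frac{l+3}2+\frac rl\bigr)$:
$$\alpha_i-1-p\log_2Z\le\frac p2\Bigl[\frac{p+1}i-l-1\Bigr]+r\Bigl(\frac1i-\frac pl\Bigr)=-\frac p2\cdot\frac{(l+2)(i-1)}i+r\,\frac{(i-1)(i-l)}{il}.$$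
Here we used $p+1=l+2-i$, and $l-ip=l-i(l+1-i)=(i-1)(i-l)$. The last term is $\le0$, so
$$\tau_i\le c_i\Bigl[\kappa\,2^{-(l+2)(i-1)/(2i)}\Bigr]^p .$$

For $i=l$, $p=1$: $\frac{(l+2)(l-1)}{2l}=\frac12\bigl(l+1-\frac2l\bigr)\ge\frac{10}3$, so $\tau_l\le3.09\cdot2^{-10/3}<0.31$.

For $3\le i\le l-1$, $p\ge2$: $\frac{(l+2)(i-1)}{2i}\ge4\cdot\frac23=\frac83$, so the bracket is at most $3.09\cdot2^{-8/3}<0.49$. The sum of these $\tau_i$ is less than $\sum_{p\ge2}0.49^p=\frac{0.49^2}{0.51}<0.48$.

For $i=2$, $p=l-1\ge5$: the exponent is $\frac{l+2}4\ge2$, so the bracket is at most $3.09/4<0.78$. Moreover $c_2=l!/l^{\,l-1}\le6!/6^5<0.1$, because the quotient of consecutive values is $\bigl(\frac l{l+1}\bigr)^{l-1}<1$. So $\tau_2<0.1\cdot0.78^5<0.03$.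

The total is less than $0.82<\frac78$, and $\tau_2\le\frac12$. So (7) holds.

**Step 19. The cases $k=6$ and $k=5$.** Here we insert a lower bound for $P$ in (8). For a range of $m$ we use the smallest value of $2^{m-1}$ to bound $P$ below and the largest $m$ to bound the $\alpha_i$ above.

For $k=6$ we have $l=5$ and $21\le m\le27$.

| $m$ | bound on $P$ | $(\alpha_2,\alpha_3,\alpha_4,\alpha_5)\le$ |
|---|---|---|
| $21$ | $\beta_5(41)=862190<2^{20}$, so $P\ge41$ | $(10,6,3,2)$ |
| $22$ to $27$ | $\beta_5(47)=1729648<2^{21}$, so $P\ge47$ | $(13,8,5,3)$ |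

For $m=21$ the factors $\frac j{P+1-j}$ with $j=5,4,3,2$ are at most $\frac5{37},\frac4{38},\frac3{39},\frac2{40}$, so
$$\tau_5\le\tfrac{10}{37}<.271,\quad\tau_4\le\tfrac{80}{1406}<.057,\quad\tau_3\le\tfrac{1920}{54834}<.036,\quad\tau_2\le\tfrac{61440}{2193360}<.029,$$
with sum less than $.40$. For $22\le m\le27$ the factors are at most $\frac5{43},\frac1{11},\frac1{15},\frac1{23}$, so
$$\tau_5\le4\cdot\tfrac5{43}<.4652,\quad\tau_4\le\tfrac{16\cdot5}{43\cdot11}<.1692,\quad\tau_3\le\tfrac{128\cdot5}{43\cdot11\cdot15}<.0903,\quad\tau_2\le\tfrac{4096\cdot5}{43\cdot11\cdot15\cdot23}<.1256,$$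
with sum less than $.851<\frac78$.

For $k=5$ we have $l=4$ and $15\le m\le20$.

| $m$ | bound on $P$ | $(\alpha_2,\alpha_3,\alpha_4)\le$ | $\tau_4\le$ | $\tau_3\le$ | $\tau_2\le$ | sum |
|---|---|---|---|---|---|---|
| $15$ | $\beta_4(25)=15276<2^{14}$, $P\ge25$ | $(7,4,2)$ | $\frac8{22}<.364$ | $\frac{96}{506}<.190$ | $\frac{1536}{12144}<.127$ | $<.69$ |
| $16,17$ | $\beta_4(30)=31931<2^{15}$, $P\ge30$ | $(8,4,2)$ | $\frac8{27}<.297$ | $\frac{96}{756}<.128$ | $\frac{3072}{21924}<.141$ | $<.57$ |
| $18,19,20$ | $\beta_4(42)=124314<2^{17}$, $P\ge42$ | $(9,5,3)$ | $\frac{16}{39}<.411$ | $\frac{192}{1560}<.124$ | $\frac{6144}{63960}<.097$ | $<.64$ |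

In all these rows $\tau_2\le\frac12$, so (7) holds.

**Step 20. The case $k=4$.** Here $l=3$ and $10\le m\le14$, and we compute the $\tau_i$ exactly from their definition, reading off $P$ from $\beta_3(P)<2^{m-1}\le\beta_3(P+1)$.

| $m$ | $\beta_3(P),\ 2^{m-1},\ \beta_3(P+1)$ | $P$ | $(\alpha_2,\alpha_3)$ | $\tau_2$ | $\tau_3$ |
|---|---|---|---|---|---|
| $10$ | $470,\ 512,\ 576$ | $14$ | $(4,2)$ | $15/64$ | $106/256$ |
| $11$ | $988,\ 1024,\ 1160$ | $18$ | $(5,2)$ | $19/64$ | $172/512$ |
| $12$ | $1794,\ 2048,\ 2048$ | $22$ | $(5,3)$ | $23/128$ | $254/512$ |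
| $13$ | $4090,\ 4096,\ 4526$ | $29$ | $(6,3)$ | $30/128$ | $436/1024$ |
| $14$ | $7807,\ 8192,\ 8474$ | $36$ | $(6,3)$ | $37/256$ | $667/2048$ |

In every row $\tau_2\le\frac12$ and $\tau_2+\tau_3<\frac78$, so (7) holds.

**Step 21. The case $k=3$.** Here $l=2$, $6\le m\le9$, $s=2$ and $\mu=(m-b,b)$ with $b\ge1$. This is the tightest case.

| $m$ | $\beta_2(P),\ 2^{m-1},\ \beta_2(P+1)$ | $P$ | $\alpha_2$ | $\tau_2$ |
|---|---|---|---|---|
| $6$ | $29,\ 32,\ 37$ | $7$ | $2$ | $8/16$ |
| $7$ | $56,\ 64,\ 67$ | $10$ | $3$ | $11/16$ |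
| $8$ | $121,\ 128,\ 137$ | $15$ | $3$ | $16/32$ |
| $9$ | $254,\ 256,\ 277$ | $22$ | $4$ | $23/32$ |

For $m=6,8$ we have $\frac12+\tau_2=1$, so (6) holds. For $m=7,9$ condition (6) fails, because $\frac12+\tau_2>1$. But the two extremes behind it, $\mu_1=m-1$ and $\mu_2=\alpha_2$, do not occur together, so we split by $b$.

If $b\ge2$, then $|A_1|=2^{m-b-1}\le\frac14\,2^{m-1}\le\frac14M$ and $|A_2|\le\tau_2M$, with $\frac14+\tau_2\in\{\frac{15}{16},\frac{31}{32}\}$, so the sum is less than $M$.

If $b=1$, then $|A_1|=\frac12\,2^{m-1}\le\frac12M$ and $|A_2|=\beta_1(N)=N+1$. If $N\le P+1$, then $|A_2|\le P+2\le\frac{P+2}{2^{m-1}}M$. If $N\ge P+1$, then by (F2)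
$$\frac{\beta_1(N)}{\beta_2(N)}\le\frac{P+2}{\beta_2(P+1)}\le\frac{P+2}{2^{m-1}},$$
so again $|A_2|\le\frac{P+2}{2^{m-1}}M$. Here $\frac{P+2}{2^{m-1}}$ is $\frac{12}{64}$ for $m=7$ and $\frac{24}{256}$ for $m=9$, so the total is less than $M$. With (4) this finishes the proof of Lemma 9. $\square$

*Proof of Theorem 7.* We have $2\le s\le k$. If $s\le k-1$, then $k\ge3$, and Lemma 9 applies, since $\beta_{k-1}(N)\le\Lambda$. If $s=k$, Lemma 8 applies. In its exceptional case $m=N=5$, $\Lambda=2N=10$ and $H_N(\mu)\le10<16=2^{m-1}$. $\square$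

## Leading coefficients: proof of Theorem 1 and of Theorem 2(1), (2)

**Step 22. Assemble.** If $m=0$, then $\operatorname{span}W'=R_2$ for every $W'$ and there is nothing to prove. Let $m\ge1$. By (2), the Hilbert functions of $\mathbb{k}[\operatorname{Lex}(u)]$ and $\mathbb{k}[\operatorname{RevLex}(u)]$ are eventually polynomials, so one of them, say that of $B$, is at most the other for $i\gg0$. By (2) and Lemma 6, the coefficient of $i^N$ in it is $\frac1{N!}\bigl(2^N-\max(2^{m-1},\Lambda)\bigr)$.

Given $W'$, take $S$ from Proposition 3, with strict partition $\mu$. If $\mu\in\{(m),\lambda(m)\}$, then $S$ is $\operatorname{RevLex}(u)$ or $\operatorname{Lex}(u)$, because $\mu$ determines $S$. Then $\operatorname{HF}(B,i)\le\operatorname{HF}(\mathbb{k}[S],i)\le\operatorname{HF}(\mathbb{k}[W'],i)$ for $i\gg0$. Otherwise, by Theorem 7 and (2), the coefficient of $i^N$ for $S$ is strictly larger than that for $B$, so $\operatorname{HF}(B,i)<\operatorname{HF}(\mathbb{k}[S],i)\le\operatorname{HF}(\mathbb{k}[W'],i)$ for $i\gg0$. This proves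 Theorem 1.

For Theorem 2(1), the sequence $(n-1)!\operatorname{HF}(\mathbb{k}[S],i)/i^{n-1}$ converges to $2^N-H_N(\mu)\ge2^N-\max(2^{m-1},\Lambda)$, and $\operatorname{HF}(\mathbb{k}[W'],i)\ge\operatorname{HF}(\mathbb{k}[S],i)$. The equality statements are (2) with Lemma 6. Theorem 2(2) is the strict inequality of Theorem 7. $\blacksquare$

## Ties and the second coefficient: proof of Theorem 2(3)

Since $B$ is minimal, each of the two algebras is minimal if and only if its Hilbert function is eventually at most that of the other. If $\Lambda\ne2^{m-1}$, the leading coefficients in (2) decide: Lex is strictly better if $\Lambda>2^{m-1}$, RevLex if $\Lambda<2^{m-1}$. For $m\le2$ the two sets coincide, and $\Lambda=2^{m-1}$ (both are $1$ for $m=1$ and $2$ for $m=2$). From now on $m\ge3$, hence $k\ge2$, and we study the ties $\Lambda=2^{m-1}$.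

**Step 23. What decides a tie.** This step reads off the next coefficient of (2). We have
$$\binom{i-\rho+N}N=\frac{i^N}{N!}+\frac{i^{N-1}}{(N-1)!}\Bigl(\frac{N+1}2-\rho\Bigr)+O(i^{N-2}).$$
In a tie the number of $Q\supseteq\mu$ is the same for both candidates, and $\sum_{Q\subseteq[N]}\rho(Q)$ does not depend on $\mu$. So the eventually strictly smaller Hilbert function is the one with the smaller value of
$$\mathcal B(\mu):=\sum_{Q\not\supseteq\mu}\rho(Q),$$
if these values differ. If even the distributions of $\rho$ on the failing sets agree, the Hilbert functions agree for all $i$.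

**Step 24. Compare the two sums.** For RevLex the failing sets are the $Q\subseteq[m-1]$. Count the right ends of the maximal intervals of $[N]\setminus Q$: one right end is $N$ (as $N\ge m$), and the others are the $j\le m-2$ with $j\notin Q$, $j+1\in Q$. So
$$\mathcal B((m))=2^{m-1}\Bigl(1+\frac{m-2}4\Bigr)=2^{m-1}\,\frac{m+2}4 .$$
For Lex use Lemma 6. If $|Q|\le k-1$, then $\rho(Q)\le|Q|+1\le k$. If $Q=\{1,\dots,k-r+1\}\cup T$ with $|T|=r-1$, then $\rho(Q)\le|T|+1=r\le k$. Since $\rho(\emptyset)=1<k$,
$$\mathcal B(\lambda(m))<k\Lambda=k\,2^{m-1}.$$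
Hence in a tie with $m\ge4k-2$, Lex is strictly better. For $k\ge7$ this condition always holds, because $m\ge\binom{k+1}2$ and $k^2-7k+4\ge0$.

**Step 25. No ties for $3\le k\le6$ and $m<4k-2$.** The remaining values are $m=6,\dots,9$ ($k=3$), $m=10,\dots,13$ ($k=4$), $m=15,16,17$ ($k=5$) and $m=21$ ($k=6$). For fixed $m$ (with $k\ge2$), $\Lambda_N(m)$ is strictly increasing in $N$. So it is enough to exhibit an $N$ with $\Lambda_N<2^{m-1}<\Lambda_{N+1}$.

| $m$ | $N$ | $\Lambda_N$ | $2^{m-1}$ | $\Lambda_{N+1}$ |
|---|---|---|---|---|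
| $6$ | $7$ | $29$ | $32$ | $37$ |
| $7$ | $10$ | $57$ | $64$ | $68$ |
| $8$ | $14$ | $118$ | $128$ | $134$ |
| $9$ | $16$ | $242$ | $256$ | $274$ |
| $10$ | $14$ | $470$ | $512$ | $576$ |
| $11$ | $18$ | $989$ | $1024$ | $1161$ |
| $12$ | $22$ | $1813$ | $2048$ | $2068$ |
| $13$ | $28$ | $4008$ | $4096$ | $4441$ |
| $15$ | $25$ | $15276$ | $16384$ | $17902$ |
| $16$ | $30$ | $31932$ | $32768$ | $36458$ |
| $17$ | $35$ | $59567$ | $65536$ | $66744$ |
| $21$ | $42$ | $974982$ | $1048576$ | $1099296$ |

For instance, for $m=9$ we have $k=r=3$ and $\Lambda_N=\beta_2(N)+\binom{N-1}2$, so $\Lambda_{16}=137+105$ and $\Lambda_{17}=154+120$.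

**Step 26. The ties for $k=2$.** Here $m=3,4,5$, and $\Lambda=N+1,\ N+2,\ 2N$ respectively. So the ties are exactly $(m,N)=(3,3),(4,6),(5,8)$.

For $(3,3)$ the failing sets are $\emptyset,\{1\},\{2\},\{1,2\}$ for RevLex, with $\rho=1,1,2,1$, and $\emptyset,\{1\},\{2\},\{3\}$ for Lex, with $\rho=1,1,2,1$. The distributions agree, so the Hilbert functions agree for all $i$. This is the coincidence seen at the beginning. The sets $Q$ that do not fail $(3)$ are $\{3\},\{1,3\},\{2,3\}$ with $\rho=1$ and $\{1,2,3\}$ with $\rho=0$, so both functions are $\binom{i+3}3+3\binom{i+2}3$, which is $7$ for $i=1$ and $22$ for $i=2$.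

For $(4,6)$, RevLex has $\rho=1$ on $\emptyset,\{1\},\{1,2\},\{1,2,3\}$ and $\rho=2$ on the other four subsets of $\{1,2,3\}$. For Lex ($k=2$, $r=1$) the failing sets are $\emptyset$, the singletons and $\{1,2\}$; $\rho=1$ on $\emptyset,\{1\},\{6\},\{1,2\}$ and $\rho=2$ on $\{2\},\{3\},\{4\},\{5\}$. The distributions agree, and so do the Hilbert functions.

For $(5,8)$, $\mathcal B((5))=16\cdot\frac74=28$. For Lex ($k=r=2$) the failing sets are $\emptyset$, the singletons, and $\{1,q\}$ with $2\le q\le8$. Among the singletons, $\{1\}$ and $\{8\}$ have $\rho=1$ and the other six have $\rho=2$. Among the sets $\{1,q\}$, those with $q=2$ and $q=8$ have $\rho=1$ and the other five have $\rho=2$. So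
$$\mathcal B(\lambda(5))=(1+1+1+6\cdot2)+(1+1+5\cdot2)=27<28,$$
and Lex is strictly better.

So Lex is minimal in every tie. RevLex is also minimal in a tie exactly when $m\le2$ or $(m,N)\in\{(3,3),(4,6)\}$, that is, $(m,n)\in\{(3,4),(4,7)\}$. Together with the case $\Lambda\ne2^{m-1}$, this is Theorem 2(3). $\blacksquare$
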